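# A cross-ratio that depends on $n$: padding first rows does not stabilize invariant Hilbert schemes

Throughout, all schemes and morphisms are over $\mathbb C$, and "point" means $\mathbb C$-point.

## 1. Padded representations and invariant Hilbert schemes

### 1.1 Padding the first row

For a partition $\lambda\vdash n$ let $S^\lambda$ be the irreducible Specht module of $S_n$.

**Definition (padding).** For $\lambda=(\lambda_1,\dots,\lambda_m)\vdash n$ and $k\ge 0$ put $\lambda(k)=(\lambda_1+k,\lambda_2,\dots,\lambda_m)\vdash n+k$. For an $S_n$-representation $\rho=\bigoplus_i w_iS^{\lambda^i}$ put $\rho(k)=\bigoplus_i w_iS^{\lambda^i(k)}$, an $S_{n+k}$-representation.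

Example: if $\rho=S^{(3)}\oplus S^{(2,1)}$, which is the permutation representation $\mathbb C^3$ of $S_3$, then $\rho(k)=S^{(3+k)}\oplus S^{(2+k,1)}$ is the permutation representation $\mathbb C^{3+k}$ of $S_{3+k}$.

Padding is invisible if we only record what lies below the first row. We write
$$[0],\ [1],\ [2],\ [11],\ [3],\ [21]$$
for the Specht modules of $S_n$ of shapes $(n)$, $(n-1,1)$, $(n-2,2)$, $(n-2,1,1)$, $(n-3,3)$, $(n-3,2,1)$. A *character* $G$ is a finite sum of such symbols with multiplicities, written additively. So the example is the character $[0]+[1]$, for every $n$.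

### 1.2 Counting multiplicities by invariants

Recall the permutation module $M^\mu$, induced from the trivial module of the Young subgroup $S_\mu$; it contains $S^\mu$. Young's rule and Pieri's rule give, for $n\ge 6$,
$$\begin{aligned}M^{(n-1,1)}&=[0]+[1],\qquad M^{(n-2,2)}=[0]+[1]+[2],\qquad M^{(n-2,1,1)}=[0]+2[1]+[2]+[11],\\ M^{(n-3,3)}&=[0]+[1]+[2]+[3],\qquad \mathrm{Ind}_{S_2\times S_{n-2}}(\mathrm{sgn}\boxtimes 1)=[1]+[11].\end{aligned}\tag{1}$$

Let $S_{n-r}$ denote the permutations of $\{r+1,\dots,n\}$. By Frobenius reciprocity, (1) says the following for any $S_n$-module $N$.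

- $\dim N^{S_{n-1}}$ is the sum of the multiplicities of $[0],[1]$ in $N$.
- The part of $N^{S_{n-2}}$ symmetric under swapping $1,2$ counts $[0]+[1]+[2]$. The antisymmetric part counts $[1]+[11]$.
- $\dim N^{S_3\times S_{n-3}}$ counts $[0]+[1]+[2]+[3]$.

Example: for $N=\mathbb C^n=[0]+[1]$ with basis $e_i$, the space $N^{S_{n-2}}$ is spanned by $e_1,e_2,e_3+\dots+e_n$. The symmetric part has dimension $2=1+1+0$ and the antisymmetric part $\langle e_1-e_2\rangle$ has dimension $1=1+0$.

One consequence is used often. Each of $[0],[1],[2],[11]$ has nonzero $S_{n-2}$-invariants, and no other irreducible does. So a submodule of the $[0],[1],[2],[11]$-isotypic part of a module is generated by its $S_{n-2}$-invariants, hence determined by them.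

### 1.3 The invariant Hilbert scheme

**Definition (invariant Hilbert scheme, in the sense of Alexeev and Brion).** For a character $G$, the scheme $\mathcal H_G=\mathrm{Hilb}^{S_n}_G(\mathbb C^n)$ parametrizes $S_n$-stable ideals $I\subseteq\mathbb C[x_1,\dots,x_n]$ whose quotient $A=\mathbb C[x]/I$ is isomorphic to $G$ as an $S_n$-representation. A morphism $T\to\mathcal H_G$ is an $S_n$-stable closed subscheme of $T\times\mathbb C^n$ with structure algebra $\mathcal A$ over $\mathcal O_T$, such that for each irreducible $\sigma$ the sheaf $\mathrm{Hom}_{S_n}(\sigma,\mathcal A)$ is locally free of rank the multiplicity of $\sigma$ in $G$.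

We identify a point of $\mathcal H_G$ with the quotient algebra $A$. The scheme $\mathcal H_G$ is of finite type (Alexeev–Brion); since $S_n$ is finite, it is open and closed in the fixed scheme $\mathrm{Hilb}^N(\mathbb C^n)^{S_n}$, where $N=\dim G$. In particular it is separated.

Coordinates: put $s=\frac1n\sum_i x_i$, $y_i=x_i-s$, $p_j=\sum_i y_i^j$, so $p_1=0$. Then $\mathbb C[x]=\mathbb C[s]\otimes\mathbb C[y]$, where $\mathbb C[y]$ is generated by the $y_i$ subject to $\sum y_i=0$.

**Example: $\mathcal H_{[0]}\cong\mathbb A^1$.** A one-dimensional quotient is a point of $\mathbb C^n$, and $\mathrm{Hilb}^1(\mathbb C^n)=\mathbb C^n$. The fixed scheme of $S_n$ is the diagonal.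

**Example: $\mathcal H_{[0]+[1]}\cong\mathbb A^2$ for all $n\ge3$.** Let $\mathcal A$ be a $\Lambda$-point, $\Lambda$ a $\mathbb C$-algebra. The module $\mathcal A^{S_n}$ has rank one and contains $1$, which is nonzero in every fiber, so $\mathcal A^{S_n}=\Lambda$ and $s$ acts as a scalar $s_0\in\Lambda$. The $[1]$-part of $\mathcal A$ is $[1]\otimes M$ with $M$ of rank one, and the $y_i$ define a section of $M$. If this section vanished at a point, the fiber there would be generated by the scalar $s$ and would have dimension $1<n$. So the section vanishes nowhere, and $1,y_1,\dots,y_{n-1}$ is a basis of $\mathcal A$. By invariance, with $\alpha,\beta,\gamma,\delta\in\Lambda$,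
$$y_1^2=\alpha y_1+\beta,\qquad y_1y_2=\gamma+\delta(y_1+y_2),$$
and the same after permuting indices. Summing $y_1y_j$ over $j\ge2$ gives $-y_1^2=(n-1)\gamma+(n-2)\delta y_1$, so $\alpha=-(n-2)\delta$ and $\beta=-(n-1)\gamma$. Comparing the coefficient of $y_2$ in $(y_1^2)y_2=y_1(y_1y_2)$ gives $\alpha\delta+\beta=\delta^2$, so $\beta=(n-1)\delta^2$. With $t=-\delta$ the relations become
$$s=s_0,\qquad (y_i+t)(y_j+t)=0\ (i\ne j),\qquad y_i^2=(n-2)t\,y_i+(n-1)t^2 .\tag{2}$$
So a $\Lambda$-point is determined by $(s_0,t)\in\Lambda^2$. Conversely, (2) defines a family over $\mathbb A^2$ spanned by $1,y_1,\dots,y_{n-1}$. Its fibers have dimension exactly $n$: for $t\neq0$ the $n$ points of the orbit of $y=((n-1)t,-t,\dots,-t)$ satisfy (2), and for $t=0$ we get $\mathbb C\oplus[1]$ with $y_iy_j=0$. Constant fiber dimension over a reduced base gives a locally free family, of character $[0]+[1]$. Hence $\mathcal H_{[0]+[1]}\cong\mathbb A^2$.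

## 2. Stabilization of $\mathcal H_{\rho(k)}$, and a representation of $S_6$ that violates it

Both examples gave the same scheme for all large $n$. The following question comes from Sebastian Debus and Andreas Kretschmer, "Symmetric Ideals and Invariant Hilbert Schemes", arXiv:2404.15240 (2024): *is it true that for every $S_n$-representation $\rho$ there is $k_0$ such that $\mathcal H_{\rho(k)}\cong\mathcal H_{\rho(k+1)}$ for all $k\ge k_0$?*

The answer is no. Put
$$F=[0]+3[1]+3[2]+[11]+[3],\qquad E=[0]+2[1]+[2],$$
$$\rho_n=F+E=2[0]+5[1]+4[2]+[11]+[3].$$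
With $\rho=2S^{(6)}\oplus5S^{(5,1)}\oplus4S^{(4,2)}\oplus S^{(4,1,1)}\oplus S^{(3,3)}$, a representation of $S_6$, we have $\rho(k)=\rho_{6+k}$. From now on $n\ge10$, and $H_n:=\mathcal H_{\rho_n}$.

**Theorem A.** For every scheme $H$ the set $\{n\ge10: H_n\cong H\}$ is finite; likewise $\{n\ge10:(H_n)_{\rm red}\cong H_{\rm red}\}$ is finite. Consequently $\mathcal H_{\rho(k)}\not\cong\mathcal H_{\rho(k+1)}$ for infinitely many $k$, and no $k_0$ as in the question exists for this $\rho$.

A quantitative form, Theorem B, is stated in Section 12, where its terms are available.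

## 3. Rescaling structure constants, and four points on a line

In (2) the multiplication table depends on $n$, yet the scheme does not: all structure constants are absorbed into one parameter $t$. This suggests a first approach. For large $n$ the multiplicities in low degrees do not depend on $n$, so the multiplication is described by matrices between multiplicity spaces of fixed sizes, with entries depending on $n$. Try to choose bases of these multiplicity spaces in which the matrices no longer depend on $n$.

As long as the relevant multiplicity spaces are lines, one can rescale. In a two-dimensional space $V$ the choice of basis is a projective coordinate on $\mathbb P(V)\cong\mathbb P^1$. Three distinct points of $\mathbb P^1$ can be moved to standard position. Four cannot: they have a cross-ratio. This is where the approach stops, because four points do occur. We shall see that the coinvariant algebra $\bar R$ contains $[2]$ twice in degree $4$, while its degree $3$ part consists of exactly four irreducibles $\tau_3$, one for each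
$$\tau\in\mathcal T:=\{[1],[2],[11],[3]\},$$
and that multiplying $\tau_3$ by linear forms produces exactly one copy $w_\tau$ of $[2]$ in degree $4$. The cross-ratio of these four points will be $\frac{(n-2)^2}{4(n-3)}$.

This defeats the rescaling, but proves nothing about schemes yet: an isomorphism of schemes knows nothing of the multiplication in $\bar R$. The points of $\mathcal H_F$ will turn out to be $\mathbb A^1\times\mathbb P(V)$ for every $n$, and in this description no point of $\mathbb P(V)$ is singled out. We need geometry that marks the four points. To get it we add $E$ and let the subscheme have two support points.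

- Putting a quotient of character $F$ at one point and one of character $E$ at another gives an irreducible component $X_n$ of $H_n$, with normalization $\mathbb A^2\times\mathbb P(V)$.
- When the two points collide, one may try to separate them again so that a piece $\tau$ of degree $3$ moves from the first point to the second. This turns out to be possible only if linear forms annihilate $\tau_3$, that is, exactly at $w_\tau\in\mathbb P(V)$.
- So four further components $Y_\tau$ meet $X_n$ along curves over the four points $w_\tau$, and a scheme isomorphism must respect them.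

## 4. The coinvariant algebra in degrees at most four

**Definition (coinvariant algebra).** $\bar R=\mathbb C[y]/(p_2,p_3,\dots)$, graded by degree, with $S_n$ acting.

Example: for $n=3$ its Hilbert series is $(1+q)(1+q+q^2)=1+2q+2q^2+q^3$, with degrees $0,1,2,3$ equal to the trivial, standard, standard and sign representations.

We recall the textbook fact that $\mathbb C[x]\cong\mathbb C[x]^{S_n}\otimes\bar R$ as graded $S_n$-representations.

**Step 1: describe $\bar R^{S_{n-r}}$ by polynomials in $y_1,\dots,y_r$.** The ring $\mathbb C[x]^{S_{n-r}}$ is generated by $x_1,\dots,x_r$ and the power sums of $x_{r+1},\dots,x_n$, hence by $x_1,\dots,x_r$ and the power sums of all variables. Averaging over a finite group is exact on invariants, so passing to $\bar R$ (where $s$ and all $p_j$ become $0$) gives a surjection $\mathbb C[y_1,\dots,y_r]\to\bar R^{S_{n-r}}$. The Hilbert series of $\bar R^{S_{n-r}}$ is that of $\mathbb C[x]^{S_{n-r}}$ divided by that of $\mathbb C[x]^{S_n}$: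
$$\frac{\prod_{i=1}^n(1-q^i)}{(1-q)^r\prod_{i=1}^{n-r}(1-q^i)}=\frac{\prod_{i=n-r+1}^n(1-q^i)}{(1-q)^r}.$$
It agrees with $1/(1-q)^r$ through degree $n-r$. So the surjection is an isomorphism in degrees $\le n-r$. For $r\le3$ and $n\ge10$ this covers all degrees $\le7$.

**Step 2: read off multiplicities.** In variables $y_1,y_2$ or $y_1,y_2,y_3$ let $m_\alpha$ denote the monomial symmetric polynomial, for example $m_{31}=y_1^3y_2+y_1y_2^3$ and $m_{22}=y_1^2y_2^2$ in two variables. Apply Section 1.2 to $\bar R_d$, recalling that $[0]$ does not occur for $d\geq1$.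

- One variable: $y_1^d$ shows that $[1]$ occurs once in each degree $1\le d\le4$.
- Two variables, symmetric: for $d=1,2,3,4$ the dimensions are $1,2,2,3$, so $[2]$ occurs $0,1,1,2$ times.
- Two variables, antisymmetric: the dimensions are $1,1,2,2$, so $[11]$ occurs $0,0,1,1$ times.
- Three variables, symmetric: the dimensions are $1,2,3,4$, so $[3]$ occurs $0,0,1,1$ times.

Moreover $\bar R_2$ is spanned by the $y_i^2$ and $y_iy_j$, and $\bar R_3$ by the $y_i^3$, $y_i^2y_j$ and $y_iy_jy_k$. So they are quotients of sums of $M^{(n-1,1)},M^{(n-2,2)},M^{(n-2,1,1)},M^{(n-3,3)}$, and by (1) no other types occur. Hence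
$$\bar R_0=[0],\quad\bar R_1=[1],\quad\bar R_2=[1]+[2],\quad\bar R_3=[1]+[2]+[11]+[3],\tag{3}$$
and in $\bar R_4$ the multiplicities of $[0],[1],[2],[11],[3]$ are $0,1,2,1,1$. For $\tau\in\mathcal T$ let $\tau_3\subset\bar R_3$ be the copy of $\tau$. Thus $\bar R_{\le2}:=\bar R/\bar R_{\ge3}$ has character $E$, and $\bar R/\bar R_{\ge4}$ has character $F-[2]$.

**Step 3: name the multiplicity space of $[2]$ in $\bar R_4$.** We have $(\bar R_4)^{S_2\times S_{n-2}}=\langle m_4,m_{31},m_{22}\rangle$. The $y_i^4$ span a nonzero quotient of $[0]+[1]$ with $\sum y_i^4=0$, hence the copy of $[1]$, whose invariant is $m_4$. So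
$$V:=\langle m_4,m_{31},m_{22}\rangle/\langle m_4\rangle,\qquad\text{with basis } m_{31},m_{22},$$
is the multiplicity space of $[2]$ in $\bar R_4$: the copies of $[2]$ correspond to the points of $\mathbb P(V)$. Write $[a:b]$ for the line spanned by $a\,m_{31}+b\,m_{22}$.

**Step 4: a tool for summing over an index.** In $\bar R$ we have $\sum_{j>r}y_j^a=-(y_1^a+\dots+y_r^a)$ for $a\ge1$. For a polynomial $g$ in two variables this gives, in $\bar R$,
$$\sum_{j\ge2}g(y_1,y_j)=T(g):=n\,g(y_1,0)-g(y_1,y_1).\tag{4}$$
Check on a monomial $y_1^ay_2^b$: for $b\ge1$ both sides are $-y_1^{a+b}$, and for $b=0$ both are $(n-1)y_1^a$.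

## 5. Four lines in the multiplicity space of $[2]$

**Step 1: each $\tau_3$ produces at most one copy of $[2]$.** The space $\bar R_1\tau_3$ is a quotient of $[1]\otimes\tau$. Since $[0]+[1]=\mathrm{Ind}_{S_{n-1}}^{S_n}1$,
$$\langle[1]\otimes\tau,[2]\rangle=\langle\mathrm{Res}_{S_{n-1}}\tau,\mathrm{Res}_{S_{n-1}}[2]\rangle-\delta_{\tau,[2]}.$$
Here $\mathrm{Res}[2]=S^{(n-2,1)}+S^{(n-3,2)}$, while $\mathrm{Res}[1]=S^{(n-1)}+S^{(n-2,1)}$, $\mathrm{Res}[11]=S^{(n-2,1)}+S^{(n-3,1,1)}$ and $\mathrm{Res}[3]=S^{(n-3,2)}+S^{(n-4,3)}$. So the value is $1$ for $\tau=[1],[11],[3]$, and $2-1=1$ for $\tau=[2]$. Therefore an $S_2\times S_{n-2}$-invariant element of $\bar R_1\tau_3$ with nonzero class in $V$ determines the unique copy, $w_\tau\in\mathbb P(V)$. We now find such an element for each $\tau$.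

**Step 2: $w_{[1]}=[1:0]$.** $[1]_3$ is spanned by the $y_i^3$, and $m_{31}=y_1^3y_2+y_2^3y_1\in\bar R_1[1]_3$.

**Step 3: $w_{[2]}=[n:2(n-2)]$.** Let $f$ span the $S_2\times S_{n-2}$-invariants of $[2]_3$. It is a combination of $m_{21},m_3$. By (4), $T(f)$ is an $S_{n-1}$-invariant element of $[2]_3$, and $[2]$ has no $S_{n-1}$-invariants, so $T(f)=0$. Since $T(m_{21})=-2y_1^3$ and $T(m_3)=(n-2)y_1^3$, up to scale
$$f=m_{21}+\beta m_3,\qquad\beta=\tfrac2{n-2}.$$
Then $f\cdot(y_1+y_2)=(m_{31}+2m_{22})+\beta(m_4+m_{31})=(1+\beta)m_{31}+2m_{22}+\beta m_4$. So $w_{[2]}=[1+\beta:2]=[n:2(n-2)]$.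

**Step 4: $w_{[11]}=[1:-2]$.** The antisymmetric $S_{n-2}$-invariants of $\bar R_3$ are spanned by $y_1^3-y_2^3$ and $g:=y_1^2y_2-y_1y_2^2$. The one in $[11]_3$ is killed by $T$, since $[11]$ has no $S_{n-1}$-invariants. We have $T(y_1^3-y_2^3)=ny_1^3\ne0$ and $T(g)=0$, so it is $g$. Then $g\cdot(y_1-y_2)=m_{31}-2m_{22}$.

**Step 5: $w_{[3]}=[n^2-5n+8:4(n-3)]$.** The $S_3\times S_{n-3}$-invariant $h$ of $[3]_3$ is a combination of $m_{111},m_{21},m_3$ in $y_1,y_2,y_3$. For symmetric $G$ put $T_3(G)=\sum_{j\ge3}G(y_1,y_2,y_j)$. This is $S_{n-2}$-invariant, and $[3]$ has no $S_{n-2}$-invariants, so $T_3(h)=0$. Now, with two-variable polynomials on the right,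
$$\begin{aligned}
T_3(m_{111})&=-y_1y_2(y_1+y_2)=-m_{21},\\
T_3(m_{21})&=(n-2)m_{21}-2(y_1+y_2)(y_1^2+y_2^2)=(n-4)m_{21}-2m_3,\\
T_3(m_3)&=(n-2)m_3-m_3=(n-3)m_3 .
\end{aligned}$$
So up to scale
$$h=m_{111}+\delta m_{21}+\varepsilon m_3,\qquad\delta=\tfrac1{n-4},\quad\varepsilon=\tfrac2{(n-3)(n-4)}.$$
Consider the element $\sum_{j\ge3}h(y_1,y_2,y_j)y_j\in\bar R_1[3]_3$, which is $S_2\times S_{n-2}$-invariant. Extending the notation $T_3$ to all polynomials in $y_1,y_2,y_3$,
$$\begin{aligned}
T_3(m_{111}y_3)&=-y_1y_2(y_1^2+y_2^2)=-m_{31},\\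
T_3(m_{21}y_3)&=-m_{21}\cdot(y_1+y_2)-(y_1^2+y_2^2)^2-(y_1+y_2)(y_1^3+y_2^3)=-2m_{31}-4m_{22}-2m_4,\\
T_3(m_3y_3)&=-(y_1^3+y_2^3)(y_1+y_2)-(y_1^4+y_2^4)=-m_{31}-2m_4 .
\end{aligned}$$
So $w_{[3]}=[1+2\delta+\varepsilon:4\delta]$. Multiplying by $(n-3)(n-4)$, the first entry becomes $(n-3)(n-4)+2(n-3)+2=n^2-5n+8$ and the second $4(n-3)$.

**Step 6: the cross-ratio.** In the coordinate $z=a/b$ on $\mathbb P(V)$,
$$z_{[1]}=\infty,\qquad z_{[2]}=\frac n{2(n-2)},\qquad z_{[11]}=-\frac12,\qquad z_{[3]}=\frac{n^2-5n+8}{4(n-3)} .$$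
We have $z_{[3]}-z_{[11]}=\frac{(n-1)(n-2)}{4(n-3)}$ and $z_{[2]}-z_{[11]}=\frac{n-1}{n-2}$, so
$$\lambda_n:=\frac{z_{[3]}-z_{[11]}}{z_{[2]}-z_{[11]}}=\frac{(n-2)^2}{4(n-3)} .\tag{5}$$
This is a cross-ratio of the four points: in the projective coordinate that puts $w_{[1]},w_{[11]},w_{[2]}$ at $\infty,0,1$, the point $w_{[3]}$ sits at $\lambda_n$. Since $\lambda_n-1=\frac{(n-4)^2}{4(n-3)}>0$, the four points are distinct. As a function of $n$, the derivative of $\lambda_n$ is $\frac{(n-2)(n-4)}{4(n-3)^2}>0$ for $n>4$, so $\lambda_n\ne\lambda_{n'}$ for $n\ne n'$. For instance $\lambda_{10}=\frac{16}7$ and $\lambda_{11}=\frac{81}{32}$.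

**Step 7: algebras that see the four points.** For $\ell\in\mathbb P(V)$ let $K_\ell\subset\bar R_4$ be the sum of all isotypic parts of type $\ne[2]$ and of the copy $\ell$ of $[2]$. Then $K_\ell+\bar R_{\ge5}$ is an ideal. Put
$$A_\ell=\bar R/(K_\ell+\bar R_{\ge5})=\bar R_{\le 3}\oplus\bar R_4/K_\ell,\qquad\bar R_4/K_\ell\cong[2],$$
where $\bar R_{\le3}=\bar R_0\oplus\dots\oplus\bar R_3$. By (3), $A_\ell$ has character $F$. In $A_\ell$ only the $[2]$-part $w_\tau$ of $\bar R_1\tau_3$ can survive, and it dies exactly when it equals the copy $\ell$: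
$$\bar R_1\tau_3=0\ \text{ in }A_\ell\quad\Longleftrightarrow\quad\ell=w_\tau.\tag{6}$$

## 6. Supports of quotients with a single invariant

To show that the two-point subschemes described in Section 3 fill out an open set, we must know all points of $\mathcal H_F$ and $\mathcal H_E$. The first task is to show that such quotients sit at one fixed point of $S_n$.

**Lemma 1.** Let $G$ contain $[0]$ once, involve only $[0],[1],[2],[11],[3]$, and satisfy $\mathrm{mult}[1]\ge2$ and $\mathrm{mult}[1]>1+\mathrm{mult}[11]$. Then every $A\in\mathcal H_G$ is supported at one point $(s_0,\dots,s_0)$; we have $s=s_0$ and all $p_j=0$ in $A$, so $A$ is a quotient of $\bar R$.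

*Proof.* The support is one orbit $S_n\xi$, because $A^{S_n}=\mathbb C$ and two orbits would give two independent invariants. Let $\mu\vdash n$ record the multiplicities of the values of the coordinates of $\xi$. The functions on the orbit form a quotient of $A$ isomorphic to $M^\mu$, so by semisimplicity $S^\mu\subset M^\mu\subset A$ as representations. Hence $\mu\in\{(n),(n-1,1),(n-2,2),(n-2,1,1),(n-3,3)\}$.

*Some value occurs once* ($\mu=(n-1,1)$ or $(n-2,1,1)$). Let $B$ be the product of the local rings of $A$ at those points of the orbit whose first coordinate is that value. Then $A=\mathrm{Ind}_{S_{n-1}}^{S_n}B$. By Frobenius $B$ contains the trivial module once. Let $k$ be the multiplicity of $S^{(n-2,1)}$ in $B$. As $\mathrm{Res}[1]=S^{(n-1)}+S^{(n-2,1)}$ and $\mathrm{Res}[11]=S^{(n-2,1)}+S^{(n-3,1,1)}$, we get $\mathrm{mult}[1]=1+k$ and $\mathrm{mult}[11]\ge k$. This contradicts $\mathrm{mult}[1]>1+\mathrm{mult}[11]$.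

*$\mu=(n-c,c)$ with $c\in\{2,3\}$.* Now $A=\mathrm{Ind}_{S_c\times S_{n-c}}^{S_n}B$ with $B$ the local ring at a point of the orbit, and
$$\mathrm{Res}[1]=1\boxtimes1+S^{(c-1,1)}\boxtimes1+1\boxtimes S^{(n-c-1,1)} .$$
By Pieri, $\mathrm{Ind}(1\boxtimes S^{(n-c-1,1)})$ contains $[21]$: add to $(n-c-1,1)$ one box in row 2, one in row 3, and for $c=3$ one more in row 1. Similarly, for $c=3$, $\mathrm{Ind}(S^{(2,1)}\boxtimes1)$ contains $[21]$: add to $(2,1)$ one box in each of rows 2 and 3 and $n-5$ in row 1. Since $[21]$ does not occur in $A$, these modules do not occur in $B$. For $c=3$ this leaves $\mathrm{mult}[1]=\mathrm{mult}_B(1\boxtimes1)=\mathrm{mult}[0]=1$, a contradiction. For $c=2$, let $k$ be the multiplicity of $S^{(1,1)}\boxtimes1$ in $B$; then $\mathrm{mult}[1]=1+k$, and $\mathrm{Ind}(S^{(1,1)}\boxtimes1)=[1]+[11]$ gives $k\le\mathrm{mult}[11]$, again a contradiction.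

So $\mu=(n)$ and $A$ is local, supported at some $(s_0,\dots,s_0)$. The elements $s,p_j\in A^{S_n}=\mathbb C$ are scalars, equal to their values at the support: $s=s_0$, $p_j=0$. $\square$

The lemma applies to $F$ ($3>1+1$), $E$ ($2>1$), $F-[2]$ ($3>2$) and $E+[2]$ ($2>1$).

## 7. Kernels in two variables

**Step 1: reduce to an ideal in a small algebra.** Let $A=\bar R/I$ be as in Lemma 1 and $m=\mathrm{mult}[1]$. The algebra $A^{S_{n-1}}$ is a quotient of $\mathbb C[y_1]$ of dimension $m+1$ with $y_1$ nilpotent, so $A^{S_{n-1}}=\mathbb C[y_1]/(y_1^{m+1})$. Put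
$$J=\ker\big(\mathbb C[y_1,y_2]\to A^{S_{n-2}}\big),\qquad P=\mathbb C[y_1,y_2]/(y_1^{m+1},y_2^{m+1}),$$
and let $\bar J\subset P$ be the image of $J$. Then $P/\bar J\cong A^{S_{n-2}}$. So $\dim\bar J=(m+1)^2-(\text{mult. of }[0]+2[1]+[2]+[11])$, and the antisymmetric part of $\bar J$ has dimension $\frac{m(m+1)}2-\mathrm{mult}[1]-\mathrm{mult}[11]$.

**Definition (lowest forms).** $L=\mathrm{in}(\bar J)\subset P$ is the graded ideal spanned by the lowest-degree forms of elements of $\bar J$.

Example (for $m=3$, not swap-stable): $\bar J=(y_1+y_2^2)$ is not graded. Here $P/\bar J=\mathbb C[y_2]/(y_2^4)$ has dimension $4$; as $y_1\in L$ and $\dim P/(y_1)=4$, we get $L=(y_1)$.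

Since $L_d\cong(\bar J\cap P_{\ge d})/(\bar J\cap P_{\ge d+1})$, compatibly with the swap, $L$ and $\bar J$ have the same dimension, and so do their symmetric parts and their antisymmetric parts; also $L$ is swap-stable. Clearly $\bar J\subset P_{\ge d}$ if and only if $L\subset P_{\ge d}$. And if $P_{\ge d}\subset L$, then $P_{\ge d}\subset\bar J$: given $q\in P_{\ge d}$, subtract an element of $\bar J$ with the same lowest form, and repeat in higher degrees until nothing is left.

**Step 2: restrict the low degrees of $L$.** For $g_0'\in J$ the elements $g_0'(y_1,y_j)$, $j\ge2$, all vanish in $A$, so by (4) $T(g_0')=0$ in $A^{S_{n-1}}$, that is, $T(g_0')\in(y_1^{m+1})$. Let $q\in L_d$ with $d\le m$. Then $q$ is the lowest form of some element of $J$ (we may subtract multiples of $y_1^{m+1},y_2^{m+1}\in J$). As $T$ is graded, $T(q)=0$, and the same after swapping. For $d=0$, $T(1)=n-1\ne0$, so $L_0=0$. For $d\ge1$ it says: the coefficients of $y_1^d$ and of $y_2^d$ in $q$ both equal $q(1,1)/n$. Hence, as far as these degrees are $\le m$: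

- $L_1=0$, since $q=c(y_1+y_2)$ would need $c=2c/n$.
- $L_2\subset\langle e\rangle$ with $e=m_2+(n-2)y_1y_2$.
- $L_3\subset\langle f,g\rangle$, the solutions of $(n-2)c=a+b$ among $c\,m_3+a\,y_1^2y_2+b\,y_1y_2^2$. Here $f=m_{21}+\beta m_3$ and $g=y_1^2y_2-y_1y_2^2$ as in Section 5. As $L_3$ is swap-stable, if it is nonzero it contains $f$ or $g$.

**Step 3: for $m=3$, see what $e$, $f$ or $g$ forces.** Here $\dim P=16$ and $\dim P_4,P_5,P_6=3,2,1$.

- *If $e\in L$ then $\dim L\ge9$.* The elements $y_1e,y_2e$ are independent. In degree $4$, $y_1^2e-y_2^2e=(n-2)(y_1^3y_2-y_1y_2^3)$, $y_1^2e+y_2^2e=(n-2)m_{31}+2m_{22}$ and $y_1y_2e=m_{31}+(n-2)m_{22}$ span $P_4$, because $(n-2)^2\ne2$. Hence $P_5,P_6\subset L$ and $\dim L\ge1+2+3+2+1$.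
- *If $f\in L$ then $\dim L\ge6$, and $L\supset\langle f\rangle\oplus\langle y_1f,y_2f\rangle\oplus P_{\ge5}$.* Indeed $y_1f-y_2f=(1-\beta)(y_1^3y_2-y_1y_2^3)$ and $y_1f+y_2f=(1+\beta)m_{31}+2m_{22}$ are independent as $\beta\ne1$. Further $y_1^2f=y_1^3y_2^2+\beta y_1^2y_2^3$ and $y_2^2f=y_1^2y_2^3+\beta y_1^3y_2^2$ span $P_5$ as $\beta^2\ne1$, so $P_6\subset L$. The total is $1+2+2+1$.
- *If $g\in L$ then $\dim L\ge6$, and the antisymmetric part of $L$ has dimension $\ge3$.* The elements $y_1g=y_1^3y_2-y_1^2y_2^2$ and $y_2g=y_1^2y_2^2-y_1y_2^3$ are independent, $y_1^2g=-y_1^3y_2^2$, $y_2^2g=y_1^2y_2^3$, and $P_6\subset L$. Antisymmetric elements are $g$, then $y_1g+y_2g=y_1^3y_2-y_1y_2^3$, then $y_1^3y_2^2-y_1^2y_2^3$.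

## 8. All quotients of characters $E$ and $F$, and an equation for $[2]$

**Lemma 2.** $\mathcal H_E=\{\bar R_{\le2}\text{ at }(s_0,\dots,s_0)\}$ as a set, in bijection with $\mathbb A^1$.

*Proof.* These algebras have character $E$. Conversely let $A=\bar R/I\in\mathcal H_E$. Here $m=2$, $\dim P=9$, $\dim A^{S_{n-2}}=1+4+1=6$, so $\dim L=3$. If $e\in L$, then $y_1e=(n-2)y_1^2y_2+y_1y_2^2$ and $y_2e=y_1^2y_2+(n-2)y_1y_2^2$ span $P_3$ as $(n-2)^2\ne1$, and $P_4\subset L$, so $\dim L\ge4$, a contradiction. So $L\subset P_{\ge3}$, which has dimension $3$, and $\bar J=L=P_{\ge3}$. Thus $J$ consists of all polynomials without terms of degree $<3$. By Section 1.2 the $[0],[1],[2],[11]$-part of $I$ is that of $\bar R_{\ge3}$. Every other type $\sigma$ is absent from $A$, so $I_\sigma=\bar R_\sigma$, which equals $(\bar R_{\ge3})_\sigma$ by (3). So $I=\bar R_{\ge3}$. $\square$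

**Lemma 3.** $\mathcal H_F=\{A_\ell\text{ at }(s_0,\dots,s_0)\}$ as a set, in bijection with $\mathbb A^1\times\mathbb P(V)$.

*Proof.* The $A_\ell$ have character $F$ and are distinct quotients for distinct $\ell$. Let $A=\bar R/I\in\mathcal H_F$.

**Step 1: the part of $I$ of types $[0],[1],[2],[11]$.** Here $m=3$, $\dim A^{S_{n-2}}=1+6+3+1=11$, so $\dim L=5$, with antisymmetric part of dimension $6-4=2$ and symmetric part of dimension $3$. By Section 7, $e,f,g\notin L$ (they force dimension $\ge6$), so $L\subset P_{\ge4}$. The antisymmetric part of $P_{\ge4}$ is spanned by $u=y_1^3y_2-y_1y_2^3$ and $y_1^3y_2^2-y_1^2y_2^3$. It has dimension $2$, so it lies in $L$. Now $y_1u=-y_1^2y_2^3$ and $y_2u=y_1^3y_2^2$ span $P_5$, so $P_{\ge5}\subset L$. Hence $P_{\ge5}\subset\bar J\subset P_{\ge4}$, so $\bar J$ is graded and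
$$\bar J=L=\tilde\ell\oplus\langle u\rangle\oplus P_{\ge5},\qquad\tilde\ell\subset\langle m_{31},m_{22}\rangle\text{ a line}.$$
So $J$ is graded: zero in degrees $\le3$, everything in degrees $\ge5$, and in degree $4$ spanned by $y_1^4,y_2^4,u$ and $\tilde\ell$. By Section 1.2, the $[0],[1],[2],[11]$-part of $I$ is graded, zero in degrees $\le3$ and everything in degrees $\ge5$. In degree $4$ all antisymmetric invariants lie in $I$, so $I$ contains the $[1]$- and $[11]$-parts of $\bar R_4$. Exactly one copy of $[2]$ lies in $I$, namely the line $\ell\in\mathbb P(V)$ spanned by $\tilde\ell$.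

Types not in $F$ lie entirely in $I$. By (3) they occur only in degrees $\ge4$, where $K_\ell+\bar R_{\ge5}$ contains them too. It remains to show that $I$ and $K_\ell+\bar R_{\ge5}$ have the same $[3]$-part.

Let $\mathrm{in}(I)\subset\bar R$ be the ideal of lowest forms and $\bar A=\bar R/\mathrm{in}(I)$, which again has character $F$. The $[0],[1],[2],[11]$-part of $\mathrm{in}(I)$ is that of $I$, since the latter is graded.

**Step 2: the case $[3]_3\not\subset\mathrm{in}(I)$.** Then the single copy of $[3]$ in $\bar A$ is in degree $3$. As $[3]$ does not occur in degrees $\le2$, $\mathrm{in}(I)_{[3]}=(\bar R_{\ge4})_{[3]}$. So $I_{[3]}\subset(\bar R_{\ge4})_{[3]}$, with equality by dimension. Thus $I=K_\ell+\bar R_{\ge5}$ and $A=A_\ell$.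

**Step 3: the case $[3]_3\subset\mathrm{in}(I)$ is impossible.** Then $\bar R_1[3]_3\subset\mathrm{in}(I)$, so the copy $w_{[3]}$ of $[2]$ lies in $\mathrm{in}(I)_4$ and $\ell=w_{[3]}$. In $\bar A$ we therefore have the following.

- $y_i^4=0$, and all degree-5 monomials in two of the variables vanish.
- $u=0$ and $(n^2-5n+8)m_{31}+4(n-3)m_{22}=0$, so $y_1^3y_2=y_1y_2^3=\kappa\,y_1^2y_2^2$ with $\kappa=-\frac{2(n-3)}{n^2-5n+8}$, and similarly for any two indices. We have $\kappa\in(-1,0)$ because $n^2-7n+14>0$.
- $h=0$, with $h=m_{111}+\delta m_{21}+\varepsilon m_3$ in $y_1,y_2,y_3$ as in Section 5.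

*First, degree 5 vanishes.* Put $Y_3=y_1^2y_2^2y_3$, $Y_2=y_1^2y_2y_3^2$, $Y_1=y_1y_2^2y_3^2$. Rewriting $y_2y_3^3$ or $y_1y_3^3$ in $y_1y_2y_3^3$ gives $y_1y_2y_3^3=\kappa Y_1=\kappa Y_2$. As $\kappa\ne0$, after permuting indices $Y_1=Y_2=Y_3=:Y$, and also $y_1^3y_2y_3=y_1y_2^3y_3=\kappa Y$. Multiply $h=0$ by $y_1y_2$. The term $m_{111}$ contributes $Y$. The six terms of $m_{21}$ contribute $y_1^3y_2^2=y_1^2y_2^3=0$, $y_1^3y_2y_3=y_1y_2^3y_3=\kappa Y$ and $y_1^2y_2y_3^2=y_1y_2^2y_3^2=Y$. The terms of $m_3$ contribute $0,0,\kappa Y$. So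
$$\big(1+2\delta(1+\kappa)+\varepsilon\kappa\big)Y=0,\qquad1+2\delta(1+\kappa)+\varepsilon\kappa>1-\varepsilon>0,$$
and $Y=0$. Hence all degree-5 monomials in $y_1,y_2,y_3$ vanish in $\bar A$: exponents $(5),(4,1),(3,2)$ involve at most two variables, $(3,1,1)$ gives $\kappa Y$, and $(2,2,1)$ gives $Y$. So $\bar A_5^{S_{n-3}}=0$. All types in $F$ have nonzero $S_{n-3}$-invariants, so $\bar A_5=0$, and $\bar A_{\ge5}=0$.

*Next, $[3]$ does not occur in degree 4.* In $h\cdot(y_1+y_2+y_3)=0$ the coefficient of $m_{211}$ is $1+2\delta\ne0$ (one from $m_{111}$, two from $m_{21}$, none from $m_3$), and $m_4=0$. So $\bar A_4^{S_3\times S_{n-3}}$, which is spanned by $m_4,m_{31},m_{22},m_{211}$, is spanned by $m_{31},m_{22}$ in $y_1,y_2,y_3$. These are sums over pairs of indices of elements fixed by conjugates of $S_2\times S_{n-2}$. Such elements generate quotients of $M^{(n-2,2)}$, so they lie in the $[0],[1],[2]$-part. A copy of $[3]$ in $\bar A_4$ would have a nonzero $S_3\times S_{n-3}$-invariant outside this part, so there is none.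

So $[3]$ does not occur in $\bar A$ in degrees $\le2$, in degree $3$ (by assumption), in degree $4$, or in degrees $\ge5$. This contradicts its multiplicity $1$ in $F$. $\square$

The next lemma will be needed for $\tau=[2]$ only; Section 11 shows why.

**Lemma 4.** Let $\Theta:=f(y_1,y_2)(y_1+y_2)\in\mathbb C[x]$. Then $\Theta=0$ in every $A'\in\mathcal H_{F-[2]}$ and in every $A''\in\mathcal H_{E+[2]}$.

*Proof.* For $A'$: $m=3$, $\dim L=16-(1+6+2+1)=6$, with antisymmetric part of dimension $6-4=2$. So $e\notin L$ (it forces dimension $9$) and $g\notin L$ (it forces antisymmetric dimension $3$). If $f\in L$, then by dimension $L=\langle f\rangle\oplus\langle y_1f,y_2f\rangle\oplus P_{\ge5}$. Then $P_{\ge5}\subset\bar J$, and every element of $L_4$ is the lowest form of an element of $\bar J\cap P_{\ge4}$, so $\bar J\cap P_{\ge4}=\langle y_1f,y_2f\rangle\oplus P_{\ge5}$, which contains $\Theta=y_1f+y_2f$. If $f\notin L$, then $L\subset P_{\ge4}$, and as $\dim P_{\ge4}=6$ we get $\bar J=L=P_{\ge4}\ni\Theta$.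

For $A''$: $m=2$, $\dim\bar J=9-(1+4+2)=2\ne0$. A nonzero ideal of the Gorenstein local algebra $P=\mathbb C[y_1,y_2]/(y_1^3,y_2^3)$ contains its socle $\langle y_1^2y_2^2\rangle$. In $P$ we have $\Theta=(1+\beta)m_{31}+2m_{22}+\beta m_4=2y_1^2y_2^2$. So $\Theta\in\bar J$. $\square$

## 9. Disjoint unions form open subsets

This section shows that placing two quotients at different values of $s$ fills out an open part of the larger Hilbert scheme.

Let $G\ne G'$ be characters containing $[0]$ once each. As in Section 1.3, the invariants of the universal algebra on $\mathcal H_G$ are $\mathcal O_{\mathcal H_G}\cdot1$, so $s$ acts as a function $s'$ on $\mathcal H_G$; let $s''$ be the corresponding function on $\mathcal H_{G'}$. Let $(\mathcal H_G\times\mathcal H_{G'})^\circ$ be the open subset $\{s'\ne s''\}$. There the two universal subschemes $Z',Z''$ have ideals containing $s-s'$ and $s-s''$, whose difference is invertible. So they are disjoint, and we get a morphism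
$$\Psi_{G,G'}:(\mathcal H_G\times\mathcal H_{G'})^\circ\to\mathcal H_{G+G'},\qquad(Z',Z'')\mapsto Z'\sqcup Z''.$$

**Lemma 5.** $\Psi_{G,G'}$ is an open immersion.

*Proof.* *It is a monomorphism.* Suppose a family $\mathcal A$ over $T$ has two such decompositions. They correspond to two idempotents of $\mathcal A^{S_n}$. At each geometric point the fiber of $\mathcal A^{S_n}$ is two-dimensional with a nontrivial idempotent, so it is a product of two copies of the field. It has only two nontrivial idempotents, which cut out factors of characters $G\ne G'$. Hence our two idempotents agree at all geometric points. An idempotent is determined by the open and closed subset of the spectrum that it cuts out, so they are equal.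

*It is formally étale.* Over an infinitesimal thickening of an affine base the underlying space of the family is unchanged, so a decomposition $Z_0'\sqcup Z_0''$ extends uniquely to one of the thickened family. By uniqueness the pieces are $S_n$-stable. Their multiplicity sheaves are direct summands of locally free sheaves, hence locally free, with ranks read off on the original base. The condition $s'\ne s''$ depends only on the underlying space.

The source is of finite type, so $\Psi_{G,G'}$ is an étale monomorphism, and étale monomorphisms are open immersions (EGA IV 17.9.1). $\square$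

Put $W=\mathrm{im}\,\Psi_{F,E}$, and $W_\tau=\mathrm{im}\,\Psi_{F-\tau,E+\tau}$ for $\tau\in\mathcal T$. This is legitimate: $F$ contains every $\tau$, and since
$$F-E=[1]+2[2]+[11]+[3]$$
is never $2\tau$, we have $F-\tau\ne E+\tau$. All these sets are open in $H_n$. Moreover
$$W\cap W_\tau=\emptyset.\tag{7}$$
Indeed at a point of $W$ or $W_\tau$ we have $A^{S_n}\cong\mathbb C^2$, so the unordered decomposition is unique; and $F\notin\{F-\tau,E+\tau\}$ because $F-E\ne\tau$.

## 10. The component $X_n$ and its normalization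

**Step 1: a family containing all of $W$ and its collisions.** For $(s_0,s_1,\ell)\in\mathbb A^2\times\mathbb P(V)$ let
$$\Phi(s_0,s_1,\ell)=A_\ell[s]\big/\big((s-s_0)(s-s_1),\ (s-s_0)(A_\ell)_{\ge3}\big)=A_\ell\oplus(s-s_0)\bar R_{\le2}.$$
The second description holds because $(s-s_0)(A_\ell)_{\ge3}$ is already an ideal of $A_\ell[s]/((s-s_0)(s-s_1))$, as $s(s-s_0)=s_1(s-s_0)$ there, and $A_\ell/(A_\ell)_{\ge3}=\bar R_{\le2}$. As $\ell$ varies, the $[2]$-part of $\bar R_4/K_\ell$ is $[2]\otimes(V/\ell)$, which is locally free, and everything else is constant. So this is a locally free family of character $F+E$, and $\Phi$ is a morphism $\mathbb A^2\times\mathbb P(V)\to H_n$.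

If $s_0\ne s_1$, the quotient by $s-s_0$ is $A_\ell$. In the quotient by $s-s_1$ the element $s-s_0$ is a nonzero scalar, so that quotient is $\bar R_{\le2}$. By the Chinese remainder theorem
$$\Phi(s_0,s_1,\ell)=A_\ell|_{s_0}\sqcup\bar R_{\le2}|_{s_1}\qquad(s_0\ne s_1).$$
For $s_0=s_1$ put $P_\ell(s_0):=\Phi(s_0,s_0,\ell)$. Always $\Phi(s_0,s_1,\ell)/(s-s_0)=A_\ell$.

**Step 2: $\Phi$ is injective.** The characteristic polynomial of $s$ on the invariants $\langle1,s-s_0\rangle$ gives $\{s_0,s_1\}$. If $s_0\ne s_1$, the factor of character $F$ sits at $s_0$, so the order is determined. Finally $\Phi(s_0,s_1,\ell)/(s-s_0)=A_\ell$ determines $\ell$.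

**Step 3: $\Phi$ is proper.** The characteristic polynomial of $s$ on $\mathcal A^{S_n}$ defines a morphism $H_n\to\mathbb A^2$. Its composition with $\Phi$ is $(s_0,s_1,\ell)\mapsto(s_0+s_1,s_0s_1)$, which is proper, and $H_n\to\mathbb A^2$ is separated. So $\Phi$ is proper.

**Step 4: the component and its normalization.** By Lemmas 2 and 3, $W=\Phi(\{s_0\ne s_1\})$ as a set. So $W$ is open and irreducible, and its closure
$$X_n:=\overline W=\Phi(\mathbb A^2\times\mathbb P(V)),$$
with reduced structure, is an irreducible component of $H_n$; the second equality holds because the image of $\Phi$ is closed and $\{s_0\neq s_1\}$ is dense. The morphism $\Phi:\mathbb A^2\times\mathbb P(V)\to X_n$ is proper with finite fibers, hence finite. It is also injective and dominant in characteristic $0$, hence birational. As the source is normal, *$\Phi$ is the normalization of $X_n$*.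

## 11. The components $Y_\tau$ and their intersections with $X_n$

**Step 1: move $\tau$ from one support point to the other.** Let $\tau\in\mathcal T$ and $w=w_\tau$, so that $\bar R_1\tau_3=0$ in $A_w$ by (6). For $(s_0,s_1)\in\mathbb A^2$ let $B_\tau(s_0,s_1)$ be the quotient of $A_w[s]/((s-s_0)(s-s_1))$ by
$$(s-s_0)\Big((A_w)_4\oplus\bigoplus_{\tau'\in\mathcal T\setminus\{\tau\}}\tau'_3\Big)\ \oplus\ (s-s_1)\tau_3 .$$
This is an ideal. It is stable under $s$ because $s(s-s_0)=s_1(s-s_0)$ and $s(s-s_1)=s_0(s-s_1)$. It is stable under $\bar R_1$ because $\bar R_1\tau_3=0$, $\bar R_1\tau_3'\subset(A_w)_4$ and $\bar R_1(A_w)_4=0$. The quotient is $A_w\oplus s\bar R_{\le2}$, since on each summand of degree $\ge3$ multiplication by $s$ has become a scalar. So $B_\tau$ is a free family of character $F+E$ over $\mathbb A^2$.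

For $s_0\ne s_1$, the quotient mod $s-s_0$ is $A_w/\tau_3$, of character $F-\tau$. The quotient mod $s-s_1$ is $\bar R/(\bar R_{\ge4}+\bigoplus_{\tau'\ne\tau}\tau_3')$, of character $E+\tau$. So $B_\tau(s_0,s_1)\in W_\tau$. For $s_0=s_1$ the ideal is $(s-s_0)(A_w)_{\ge3}$, so $B_\tau(s_0,s_0)=P_{w_\tau}(s_0)$.

Choose an irreducible component of the open set $W_\tau$ containing the irreducible set $\{B_\tau(s_0,s_1):s_0\ne s_1\}$, and let $Y_\tau$ be its closure, an irreducible component of $H_n$. Then $P_{w_\tau}(s_0)=B_\tau(s_0,s_0)\in Y_\tau$ for all $s_0$. Let $\Delta=\{s_0=s_1\}\subset\mathbb A^2$.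

**Proposition 6.** $X_n\cap Y_\tau=\Phi(\Delta\times\{w_\tau\})$ as sets.

*Proof.* The inclusion "$\supseteq$" was just shown. For "$\subseteq$" let $\Phi(s_0,s_1,\ell)\in Y_\tau\subset\overline{W_\tau}$.

**Step 2: the two support points have collided.** If $s_0\ne s_1$, the point lies in the open set $W$. By (7) $W$ is disjoint from $W_\tau$, hence from $\overline{W_\tau}$, a contradiction. So the point is $P_\ell(s_0)$, and we must show $\ell=w_\tau$.

**Step 3: $\tau\in\{[1],[11],[3]\}$, by a flat limit.** The purpose is to extract from a degeneration an ideal isomorphic to $\tau$ in $A_\ell$ that is annihilated by linear forms. The invariants of $P_\ell(s_0)$ form the local algebra $\mathbb C[s]/(s-s_0)^2$, so $P_\ell(s_0)\notin W_\tau$. As it lies in $\overline{W_\tau}$, there is a smooth irreducible pointed curve $(C,0)$ and a morphism $C\to H_n$ with $0\mapsto P_\ell(s_0)$ and $C\setminus0\to W_\tau$. Let $Z_C\to C$ be the pulled-back finite flat family. Over $C\setminus0$, Lemma 5 provides the open and closed subfamily $Z'$ of character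 $F-\tau$. Its closure in $Z_C$ is $S_n$-stable, and flat over $C$ because its algebra is torsion-free. Multiplicities are constant in a flat family over connected $C$, so its fiber over $0$ is a quotient $D$ of $P_\ell(s_0)$ of character $F-\tau$.

Since $D^{S_n}=\mathbb C$ and $s-s_0$ is nilpotent, $s=s_0$ in $D$. So $D$ is a quotient of $P_\ell(s_0)/(s-s_0)=A_\ell$, say $D=A_\ell/N$ with an ideal $N\cong\tau$. Let $\mathfrak m$ be the maximal ideal of $A_\ell$. By Nakayama $\mathfrak mN\subsetneq N$, and $\mathfrak mN$ is an $S_n$-submodule of an irreducible module, so $\mathfrak mN=0$.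

- If $\tau=[11]$ or $[3]$, then $\tau$ has multiplicity one in $A_\ell$, so $N=\tau_3$.
- If $\tau=[1]$, then $N^{S_{n-1}}$ is spanned by some $v=c_0+c_1y_1+c_2y_1^2+c_3y_1^3$ in $A_\ell^{S_{n-1}}=\mathbb C[y_1]/(y_1^4)$. Nilpotency gives $c_0=0$, and $y_1v=0$ gives $c_1=c_2=0$. So $N$ is generated by $y_1^3$, that is, $N=[1]_3$.

In all three cases $\bar R_1\tau_3=0$ in $A_\ell$, so $\ell=w_\tau$ by (6).

**Step 4: $\tau=[2]$, by a closed equation.** Here the argument of Step 3 yields nothing. The algebra $A_\ell$ contains $[2]$ three times, and the ideal $N=(A_\ell)_4\cong[2]$ is annihilated by $\mathfrak m$ for *every* $\ell$, so $\mathfrak mN=0$ does not constrain $\ell$. And only three marked points would give no cross-ratio. Instead we use Lemma 4. A point of $W_{[2]}$ is $A'\times A''$ with $A'\in\mathcal H_{F-[2]}$ and $A''\in\mathcal H_{E+[2]}$. The element $\Theta\in\mathbb C[x]$, where $y_i=x_i-s$ is formed in each factor, vanishes in both. The condition $\Theta\in I$ is closed, being the vanishing of a section of the locally free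 sheaf $\mathcal A$. Hence $\Theta=0$ in $P_\ell(s_0)\in\overline{W_{[2]}}$, and therefore in $P_\ell(s_0)/(s-s_0)=A_\ell$. By Section 5, Step 3, the class of $\Theta$ in $V$ spans $w_{[2]}$, so $\Theta\in K_\ell$ forces $\ell=w_{[2]}$. $\square$

By Proposition 6, $X_n\cap Y_\tau$ is a curve, so $Y_\tau\neq X_n$; and as the $w_\tau$ are distinct, so are the four $Y_\tau$.

## 12. The cross-ratio as an invariant of the configuration of components

Write $Y^n_\tau$ and $w^n_\tau$ to show the dependence on $n$.

**Proposition 7.** Let $n,n'\ge10$, and let $\theta:X_n\to X_{n'}$ be an isomorphism with $\theta(X_n\cap Y^n_\tau)=X_{n'}\cap Y^{n'}_\tau$ for all $\tau\in\mathcal T$. Then $n=n'$.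

*Proof.* **Step 1: pass to normalizations.** By Section 10, $\theta$ lifts to an isomorphism $\tilde\theta:\mathbb A^2\times\mathbb P^1\to\mathbb A^2\times\mathbb P^1$, where $\mathbb P(V)=\mathbb P^1$ by the basis $m_{31},m_{22}$. By Proposition 6 and injectivity of $\Phi$, the preimage of $X_n\cap Y_\tau^n$ is $\Delta\times\{w_\tau^n\}$. So $\tilde\theta(\Delta\times\{w^n_\tau\})=\Delta\times\{w^{n'}_\tau\}$ for all four $\tau$.

**Step 2: restrict to one projective line.** Take $x\in\Delta$. The map $\mathrm{pr}_1\circ\tilde\theta:\{x\}\times\mathbb P^1\to\mathbb A^2$ is constant, say $x'$, because $\mathbb P^1$ is projective and connected and $\mathbb A^2$ is affine. So $\tilde\theta$ restricts to a closed immersion $\{x\}\times\mathbb P^1\to\{x'\}\times\mathbb P^1$ of integral curves, hence an isomorphism. It sends $w^n_\tau$ to $w^{n'}_\tau$ for all $\tau\in\mathcal T$. Isomorphisms of $\mathbb P^1$ preserve cross-ratios, so $\lambda_n=\lambda_{n'}$, and $n=n'$ by Section 5, Step 6. $\square$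

**Proof of Theorem A.** Suppose $(H_n)_{\rm red}\cong H_{\rm red}$ for all $n$ in an infinite set $\mathcal N$, and fix isomorphisms $\theta_n:(H_n)_{\rm red}\to H_{\rm red}$. Each $H_n$ is noetherian, so $H_{\rm red}$ has finitely many irreducible components, hence finitely many ordered 5-tuples of components. By the pigeonhole principle there are $n\ne n'$ in $\mathcal N$ such that $\theta_n$ and $\theta_{n'}$ send
$$(X_n;Y^n_{[1]},Y^n_{[2]},Y^n_{[11]},Y^n_{[3]})\quad\text{and}\quad(X_{n'};Y^{n'}_{[1]},Y^{n'}_{[2]},Y^{n'}_{[11]},Y^{n'}_{[3]})$$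
to the same 5-tuple. Then $\theta_{n'}^{-1}\theta_n$ restricts to an isomorphism $X_n\to X_{n'}$ carrying $X_n\cap Y_\tau^n$ to $X_{n'}\cap Y_\tau^{n'}$ for each $\tau$, contradicting Proposition 7. So $\{n\ge10:(H_n)_{\rm red}\cong H_{\rm red}\}$ is finite, and it contains $\{n\ge10:H_n\cong H\}$.

If $H_n\cong H_{n+1}$ held for all large $n$, all large $n$ would lie in one isomorphism class, which is impossible. So $\mathcal H_{\rho(k)}\not\cong\mathcal H_{\rho(k+1)}$ for infinitely many $k$, and no $k_0$ exists for this $\rho$. $\blacksquare$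

The same argument gives slightly more.

**Theorem B.** Let $\rho=2S^{(6)}\oplus5S^{(5,1)}\oplus4S^{(4,2)}\oplus S^{(4,1,1)}\oplus S^{(3,3)}$.

1. For no infinite set of indices $k$ are the $\mathcal H_{\rho(k)}$, or their reductions, all isomorphic. In particular there is no eventual periodicity, no subsequence stabilizes, and $\{\mathcal H_{\rho(k)}\}_k$ contains infinitely many isomorphism classes.
2. If $(\mathcal H_{\rho(k)})_{\rm red}$ has $c$ irreducible components, then at most $c^5$ indices $k'\ge4$ satisfy $(\mathcal H_{\rho(k')})_{\rm red}\cong(\mathcal H_{\rho(k)})_{\rm red}$.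
3. For all $n\ge10$ the component $X_n$ has normalization $\mathbb A^2\times\mathbb P^1$, and the four curves $X_n\cap Y_\tau$ have cross-ratio $\frac{(n-2)^2}{4(n-3)}$. The configurations $(X_n;X_n\cap Y_{[1]},X_n\cap Y_{[2]},X_n\cap Y_{[11]},X_n\cap Y_{[3]})$, $n\ge10$, are pairwise non-isomorphic.

*Proof.* Part 1 is the finiteness in Theorem A: an infinite set of indices contains infinitely many $k\ge4$. For part 2, put $H=\mathcal H_{\rho(k)}$. The proof of Theorem A shows that distinct indices $n=6+k'$ give distinct ordered 5-tuples of components of $H_{\rm red}$, and there are $c^5$ such tuples. In part 3, the normalization is that of Section 10. The cross-ratio means that the preimages of the four curves are $\Delta\times\{w_\tau\}$ (Proposition 6), which on each line $\{x\}\times\mathbb P^1$ with $x\in\Delta$ cut out four points of cross-ratio $\lambda_n$, by (5). The last assertion is Proposition 7. $\blacksquare$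

**Remark (isomorphisms not assumed $\mathbb C$-linear).** The argument also covers isomorphisms of abstract schemes. Such an isomorphism still lifts to some $\tilde\theta$ on $\mathbb A^2\times\mathbb P^1$. The ring of global functions is a polynomial ring over $\mathbb C$, whose units together with $0$ form the field $\mathbb C$, so $\tilde\theta$ induces a field automorphism of $\mathbb C$. Composing $\tilde\theta$ with the corresponding automorphism of $\mathbb A^2\times\mathbb P^1$ acting on coordinates makes it $\mathbb C$-linear. That automorphism preserves $\Delta$ and fixes the points $w_\tau^{n'}$, which have rational coordinates. So Step 2 of Proposition 7 applies unchanged.
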